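\title{Bi-Sobolev homeomorphisms with zero Jacobian:\\ the equality $p+q=n+1$ is never attained}


\begin{abstract}
Let $\Omega\subset\mathbb R^n$ be nonempty, bounded and open, and let $f$ be a homeomorphism of $\Omega$ onto its image, equal to the identity on $\partial\Omega$, with $f\in W^{1,p}$, $f^{-1}\in W^{1,q}$, $p,q\ge1$, and $Jf=0$ almost everywhere. For $n\ge3$ it is known that $p+q\le n+1$. We show that equality never occurs; more precisely, for $n\ge2$ no such $f$ exists when $\lfloor p\rfloor+\lfloor q\rfloor\ge n$. The proof uses the Brouwer degree to identify, up to a sign, the signed measure given by a $k\times k$ minor of $Df$ with the one given by the complementary $(n-k)\times(n-k)$ minor of $Df^{-1}$. When $Jf=0$ almost everywhere, these two measures are also mutually singular, so both vanish. We also prove a local version without a boundary condition.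
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $\Omega\subset\mathbb R^n$ is open, $f:\Omega\to f(\Omega)\subset\mathbb R^n$ is a homeomorphism and $g=f^{-1}$. The set $f(\Omega)$ is open by invariance of domain. We write $Jf=\det Df$, and $|\cdot|$ is Lebesgue measure on $\mathbb R^n$. The map $f$ is a \emph{bi-Sobolev homeomorphism} if $f\in W^{1,1}_{\mathrm{loc}}(\Omega,\mathbb R^n)$ and $g\in W^{1,1}_{\mathrm{loc}}(f(\Omega),\mathbb R^n)$. The condition $f|_{\partial\Omega}=\mathrm{id}$ means that $f$ extends continuously to $\overline\Omega$ and the extension is the identity on $\partial\Omega$.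

The following is known for $n\ge3$: if $\Omega$ is nonempty and bounded, $p,q\ge1$, and $f$ is a bi-Sobolev homeomorphism with
\begin{equation}\label{eq:problem}
f\in W^{1,p}(\Omega,\mathbb R^n),\quad f^{-1}\in W^{1,q}(f(\Omega),\mathbb R^n),\quad f|_{\partial\Omega}=\mathrm{id},\quad Jf=0\ \text{a.e.\ in }\Omega,
\end{equation}
then $p+q\le n+1$; moreover, if $p+q=n+1$, then $p,q\in\mathbb N$ and $f,f^{-1}\notin C^\alpha$ for every $\alpha\in(0,1)$. The problem, taken from \cite{Oliva}, is to decide for each $n\ge3$ whether some $\Omega$, $p,q\ge1$ and $f$ as in \eqref{eq:problem} attain $p+q=n+1$. They do not.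

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $\Omega\subset\mathbb R^n$ be nonempty, bounded and open, and let $p,q\ge1$ satisfy $\lfloor p\rfloor+\lfloor q\rfloor\ge n$. There is no homeomorphism $f:\Omega\to f(\Omega)\subset\mathbb R^n$ satisfying \eqref{eq:problem}. In particular there is none with $p+q=n+1$.
\end{theorem}

The last sentence follows from the first: if $p+q=n+1$, then $\lfloor p\rfloor+\lfloor q\rfloor>p+q-2=n-1$, so the integer $\lfloor p\rfloor+\lfloor q\rfloor$ is at least $n$. The same argument covers $p+q>n+1$.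

\paragraph{What $Jf=0$ means.}
A continuous Sobolev map satisfies the area formula after removal of a null set. Hence, if $f$ is bi-Sobolev and $Jf=0$ a.e., there is a Borel null set $N$ with $|f(\Omega\setminus N)|=0$ (Lemma~\ref{lem:lusin}): the map $f$ squeezes almost all of $\Omega$ into a null set and spreads the null set $N$ over almost all of $f(\Omega)$. The inverse does the same. Indeed $g$ maps the set $f(N)$, which has full measure in $f(\Omega)$, onto the null set $N$, and so $Jg=0$ a.e.\ as well (Lemma~\ref{lem:lusin} again).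

Such behavior costs integrability. If $f$ were in $W^{1,n}_{\mathrm{loc}}$, then for a ball $U$ with $\overline U\subset\Omega$ and $h\in C_c(f(U))$ the degree formula
\[
\int_U h(f)\,Jf\,dx=\int h(z)\deg(f,U,z)\,dz
\]
would hold. As the degree is constantly $1$ or constantly $-1$ on $f(U)$, this is impossible when $Jf=0$ a.e. So $f\notin W^{1,n}_{\mathrm{loc}}$ and, by symmetry, $g\notin W^{1,n}_{\mathrm{loc}}$. The question is how the integrability of $Df$ and that of $Dg$ limit each other.

\paragraph{The idea.}
Let $k,m\ge1$ be integers with $k+m=n$. For $I,J\subset\{1,\dots,n\}$ with $|I|=m$ and $|J|=k$ put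
\begin{equation}\label{eq:PhiPsi}
\Phi(x)=(x_I,f_J(x))\quad(x\in\Omega),\qquad \Psi(y)=(g_I(y),y_J)\quad(y\in f(\Omega)),
\end{equation}
where $x_I=(x_i)_{i\in I}$, and so on. Then $\Phi=\Psi\circ f$. In $D\Phi$ the $m$ rows belonging to $x_I$ are unit vectors, and expanding along them (and likewise for $\Psi$) gives, with signs depending only on $I$ and $J$,
\begin{equation}\label{eq:minors}
J\Phi=\pm\det\frac{\partial f_J}{\partial x_{I^c}},\qquad J\Psi=\pm\det\frac{\partial g_I}{\partial y_{J^c}} .
\end{equation}
So $J\Phi$ is a $k\times k$ minor of $Df$, $J\Psi$ is an $m\times m$ minor of $Dg$, and every minor of these orders arises in this way.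

If $f$ is a diffeomorphism, the chain rule gives $J\Phi=(J\Psi\circ f)\,Jf$, which formally says that every $k\times k$ minor of $Df$ vanishes where $Jf$ does. For our $f$ this is not an argument: almost all of $\Omega$ is mapped into a null set, where $Dg$ has no meaning. What survives is the integrated form
\begin{equation}\label{eq:formal}
\int_A J\Phi\,dx=\pm\int_{f(A)}J\Psi\,dy .
\end{equation}
Both sides count, by means of the Brouwer degree, how $A$ covers $\mathbb R^n$ under the \emph{same} map, written as $\Phi$ in the coordinate $x$ and as $\Psi$ in the coordinate $y$. To make sense of \eqref{eq:formal} one needs $k\times k$ minors of $Df$ and $m\times m$ minors of $Dg$ to be locally integrable, and for this we assume $f\in W^{1,k}_{\mathrm{loc}}$ and $g\in W^{1,m}_{\mathrm{loc}}$. This is where the condition on $\lfloor p\rfloor+\lfloor q\rfloor$ comes from. Once \eqref{eq:formal} is known for all Borel sets $A$, the case $Jf=0$ is decided at once. As functions of $A$, both sides are signed measures. The left one vanishes on subsets of the null set $N$,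 and the right one vanishes on subsets of $\Omega\setminus N$, because $|f(\Omega\setminus N)|=0$. Since they are equal, both are zero.

\begin{theorem}\label{thm:local}
Let $n\ge2$, $1\le k\le n-1$, $m=n-k$. Let $\Omega\subset\mathbb R^n$ be open and $f:\Omega\to f(\Omega)\subset\mathbb R^n$ a homeomorphism with $f\in W^{1,k}_{\mathrm{loc}}(\Omega)$ and $g=f^{-1}\in W^{1,m}_{\mathrm{loc}}(f(\Omega))$.
\begin{enumerate}
\item[(1)] For all $I,J$ as above, every open box $Q_0$ with $\overline{Q_0}\subset\Omega$ and every Borel set $A\subset Q_0$,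
\[
\int_A J\Phi\,dx=s\int_{f(A)}J\Psi\,dy ,
\]
where $s\in\{1,-1\}$ is the constant value of $\deg(f,Q_0,\cdot)$ on $f(Q_0)$.
\item[(2)] $\operatorname{rank}Df\le k-1$ a.e.\ on $\{Jf=0\}$, and $\operatorname{rank}Dg\le m-1$ a.e.\ on $\{Jg=0\}$.
\item[(3)] In every nonempty open subset of $\Omega$ (respectively of $f(\Omega)$), $Jf\ne0$ (respectively $Jg\ne0$) on a set of positive measure.
\end{enumerate}
\end{theorem}

Boxes are nonempty and bounded, with sides parallel to the axes. Note that in (1), if a null set $A$ has an image of positive measure, the identity says that $J\Psi$ integrates to zero over $f(A)$.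

Part (3) contains Theorem~\ref{thm:main}, without boundary condition and with local integrability only (for the choice of $k$ and $m$ see Section~\ref{sec:main}), but its proof needs some algebraic topology. With the boundary condition, parts (1) and (2) and one more degree computation suffice, and we prove Theorem~\ref{thm:main} in that way.

\begin{remark}[Sharpness; quoted, not proved here and not used]\label{rem:sharp}
For a bounded open $\Omega\subset\mathbb R^n$ and integers $1\le m_1,m_2\le n-2$, Oliva \cite{Oliva} constructs a homeomorphism $f:\Omega\to\Omega$, equal to the identity on $\partial\Omega$, with $\operatorname{rank}Df=m_1$ and $\operatorname{rank}Df^{-1}=m_2$ a.e., and with $f\in W^{1,p}$, $f^{-1}\in W^{1,q}$ for all $p<\min\{m_1+1,n-m_2\}$ and $q<\min\{m_2+1,n-m_1\}$. Granting this, the condition $\lfloor p\rfloor+\lfloor q\rfloor\ge n$ in Theorem~\ref{thm:main} cannot be relaxed when $n\ge3$. Indeed, if $p,q\ge1$ and $\lfloor p\rfloor+\lfloor q\rfloor\le n-1$, then $m_1=\lfloor p\rfloor$ and $m_2=\lfloor q\rfloor$ are admissible, since $1\le m_1,m_2\le n-2$,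 $p<m_1+1\le n-m_2$ and $q<m_2+1\le n-m_1$. The bound $n+1$ is then a supremum of $p+q$ that is not attained.
\end{remark}

\section{The planar case}\label{sec:plane}

The mechanism is fully visible for $n=2$, $k=m=1$. This section is an illustration; the later proofs do not depend on it. Let $f,g\in W^{1,1}_{\mathrm{loc}}$, $I=\{1\}$, $J=\{2\}$, so that
\[
\Phi(x)=(x_1,f_2(x)),\quad \Psi(y)=(g_1(y),y_2),\quad J\Phi=\partial_2f_2,\quad J\Psi=\partial_1g_1 .
\]

\emph{Minors are areas.} Let $Q=(a_1,b_1)\times(a_2,b_2)$ with $\overline Q\subset\Omega$. As $f_2$ is absolutely continuous on almost every vertical segment,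
\begin{equation}\label{eq:planar}
\int_Q\partial_2f_2\,dx=\int_{a_1}^{b_1}\bigl(f_2(x_1,b_2)-f_2(x_1,a_2)\bigr)\,dx_1 .
\end{equation}
Only $\Phi|_{\partial Q}$ enters on the right, and the integral is the signed area between the two graphs that are the images of the horizontal sides. In terms of the degree: $\Phi(\partial Q)$ consists of these graphs and of two pieces of vertical lines, so it is a null set. Let $z\notin\Phi(\partial Q)$. If $z_1\notin(a_1,b_1)$, then $z\notin\Phi(\overline Q)$ and $\deg(\Phi,Q,z)=0$. If $z_1\in(a_1,b_1)$, all preimages of $z$ lie on the line $x_1=z_1$; we may shrink $Q$ to a thin strip around this line and replace $f_2(x_1,x_2)$ by $f_2(z_1,x_2)$ along the straight-line homotopy, which keeps the boundary values away from $z$. Hence $\deg(\Phi,Q,z)$ is the one-dimensional degree at $z_2$ of $t\mapsto f_2(z_1,t)$ on $(a_2,b_2)$: it is $1$ if $f_2(z_1,a_2)<z_2<f_2(z_1,b_2)$, it is $-1$ if $f_2(z_1,b_2)<z_2<f_2(z_1,a_2)$, and $0$ otherwise. So \eqref{eq:planar} reads $\int_QJ\Phi\,dx=\int\deg(\Phi,Q,z)\,dz$.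

\emph{Both maps trace the same curve.} Since $\Phi=\Psi\circ f$, the closed curve $\Phi|_{\partial Q}$ is $\Psi|_{\partial f(Q)}$, reparametrized by $f$. Therefore $\deg(\Phi,Q,\cdot)=s\deg(\Psi,f(Q),\cdot)$ off this curve, where $s=\pm1$ is the orientation of $f$. The boundary of $f(Q)$ is just a Jordan curve, so \eqref{eq:planar} cannot be repeated for $\Psi$ by integrating along segments. But the degree formula does not see the shape of $f(Q)$, and $\Psi(\partial f(Q))=\Phi(\partial Q)$ is a null set; so $\int_{f(Q)}J\Psi\,dy=\int\deg(\Psi,f(Q),z)\,dz$ (Lemmas~\ref{lem:degree} and~\ref{lem:lusin}). Altogether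
\[
\int_Q\partial_2f_2\,dx=s\int_{f(Q)}\partial_1g_1\,dy ,
\]
and the same follows with a Borel set $A\subset Q$ in place of $Q$, because rectangles generate the Borel sets. (For an invertible linear map $f(x)=Mx$ both sides are $M_{22}|Q|$, as $\partial_1g_1=M_{22}/\det M$ and $|f(Q)|=|\det M|\,|Q|$.)

\emph{Singularity.} If $Jf=0$ a.e.\ and $N$ is a Borel null set with $|f(\Omega\setminus N)|=0$, then
\[
\int_A\partial_2f_2\,dx=\int_{A\setminus N}\partial_2f_2\,dx=s\int_{f(A\setminus N)}\partial_1g_1\,dy=0
\]
for all Borel $A\subset Q$. As $Q$ was arbitrary, $\partial_2f_2=0$ a.e.\ in $\Omega$.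

\emph{Contradiction.} Let $\Omega$ be nonempty and bounded and $f|_{\partial\Omega}=\mathrm{id}$. On almost every vertical line that meets $\Omega$, $f_2$ is constant on each component $\{x_1\}\times(\alpha,\beta)$ of the intersection with $\Omega$. The endpoints of the component lie on $\partial\Omega$, where $f_2$ takes the values $\alpha$ and $\beta$. So $\alpha=\beta$, which is absurd.

\medskip
For general $n$ and $k$ three things change. When $k\ge2$, a minor is no longer a derivative along lines, and the degree formula is needed on both sides. Also when $k\ge2$, the images under $\Phi$ of the faces of a box are no longer pieces of graphs and hyperplanes, and we must show that they are null for most boxes. In the last step the constancy on lines is replaced by the degree.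

\section{Three tools}\label{sec:tools}

\paragraph{The Brouwer degree.}
For a bounded open set $U\subset\mathbb R^n$, a continuous $F:\overline U\to\mathbb R^n$ and $z\notin F(\partial U)$, the degree $\deg(F,U,z)$ is an integer with the following standard properties.
\begin{enumerate}
\item[(D1)] It depends only on $F|_{\partial U}$ and $z$, is locally constant in $z\in\mathbb R^n\setminus F(\partial U)$, and does not change if $F$ is replaced by a continuous $F'$ with $\sup_{\partial U}|F-F'|<\operatorname{dist}(z,F(\partial U))$. It is $0$ if $z\notin F(\overline U)$, and $\deg(\mathrm{id},U,z)=1$ for $z\in U$.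
\item[(D2)] (Excision.) If $V\subset U$ is open and $z\notin F(\overline U\setminus V)$, then $\deg(F,U,z)=\deg(F,V,z)$.
\item[(D3)] (Degree formula.) If $F$ is smooth in a neighborhood of $\overline U$ and $h\in C_c(\mathbb R^n\setminus F(\partial U))$, then $\int_Uh(F)\,JF\,dx=\int_{\mathbb R^n}h(z)\deg(F,U,z)\,dz$.
\item[(D4)] (Multiplication.) If $G:\mathbb R^n\to\mathbb R^n$ is continuous, $z\notin G(F(\partial U))$ and $\Delta_i$ are the bounded components of $\mathbb R^n\setminus F(\partial U)$, then $\deg(G\circ F,U,z)=\sum_i\deg(F,U,\Delta_i)\deg(G,\Delta_i,z)$, where only finitely many terms are nonzero and $\deg(F,U,\Delta_i)$ is the constant value on $\Delta_i$.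
\end{enumerate}
We write $U\subset\subset\Omega$ if $\overline U$ is a compact subset of $\Omega$. A subscript $\varepsilon$ denotes mollification at scale $\varepsilon$. We fix Borel representatives of $Df$ and $Dg$.

In Lemmas~\ref{lem:degree} and~\ref{lem:faces} we assume $f\in W^{1,k}_{\mathrm{loc}}(\Omega)$, $g\in W^{1,m}_{\mathrm{loc}}(f(\Omega))$ with $k+m=n$, $k,m\ge1$, and fix $I,J$. Then $\Phi$ and $\Psi$ are continuous and in $W^{1,1}_{\mathrm{loc}}$, and by Hölder's inequality and \eqref{eq:minors}, $J\Phi\in L^1_{\mathrm{loc}}(\Omega)$ and $J\Psi\in L^1_{\mathrm{loc}}(f(\Omega))$.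

\paragraph{The degree formula at the critical exponent.}
The reason for using $\Phi$ instead of $f$ is that only $k$ components of $\Phi$ are nonsmooth, so that $W^{1,k}$ replaces the usual $W^{1,n}$.

\begin{lemma}\label{lem:degree}
If $U\subset\subset\Omega$ is open and $h\in C_c(\mathbb R^n\setminus\Phi(\partial U))$, then
\[
\int_Uh(\Phi)\,J\Phi\,dx=\int_{\mathbb R^n}h(z)\deg(\Phi,U,z)\,dz .
\]
The same holds for $\Psi$ and open sets $U\subset\subset f(\Omega)$.
\end{lemma}

\begin{proof}
Let $\Phi_\varepsilon(x)=(x_I,(f_\varepsilon)_J(x))$, which for small $\varepsilon$ is smooth near $\overline U$. Then $\Phi_\varepsilon\to\Phi$ uniformly on $\overline U$. A $k\times k$ minor $\mathcal M$ is a homogeneous polynomial of degree $k$ in the matrix entries, so $|\mathcal M(X)-\mathcal M(Y)|\le C|X-Y|(|X|+|Y|)^{k-1}$. Since $Df_\varepsilon\to Df$ in $L^k(U)$, Hölder's inequality gives $J\Phi_\varepsilon\to J\Phi$ in $L^1(U)$. Once $\sup_{\overline U}|\Phi_\varepsilon-\Phi|<\operatorname{dist}(\operatorname{supp}h,\Phi(\partial U))$, we have $\operatorname{supp}h\cap\Phi_\varepsilon(\partial U)=\emptyset$,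 and (D1) gives $\deg(\Phi_\varepsilon,U,\cdot)=\deg(\Phi,U,\cdot)$ on $\operatorname{supp}h$. So (D3) for $\Phi_\varepsilon$ reads
\[
\int_Uh(\Phi_\varepsilon)\,J\Phi_\varepsilon\,dx=\int_{\mathbb R^n}h(z)\deg(\Phi,U,z)\,dz .
\]
As $h(\Phi_\varepsilon)\to h(\Phi)$ uniformly on $U$, we may let $\varepsilon\to0$. For $\Psi$ the argument is the same with $g_\varepsilon$, $W^{1,m}$ and $m\times m$ minors of $Dg$.
\end{proof}

\paragraph{Null sets.}
The degree formula only tests with functions $h$ that vanish near $\Phi(\partial U)$. To remove this restriction, and to exploit $Jf=0$, we need the area formula up to null sets.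

\begin{lemma}\label{lem:lusin}
Let $D\subset\mathbb R^n$ be open and let $F\in W^{1,1}_{\mathrm{loc}}(D,\mathbb R^n)$ be continuous.
\begin{enumerate}
\item[(i)] If $|Z|=0$, then $JF=0$ a.e.\ on $F^{-1}(Z)$.
\item[(ii)] If $B\subset D$ is Borel and $JF=0$ a.e.\ on $B$, there is a Borel null set $N\subset D$ with $|F(B\setminus N)|=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We first show that $D=N\cup\bigcup_jA_j$ with a Borel null set $N$ and countably many Borel sets $A_j$, for each of which there is a Lipschitz map $L_j:\mathbb R^n\to\mathbb R^n$ with $L_j=F$ on $A_j$ and $DL_j=DF$ a.e.\ on $A_j$.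

Cover $D$ by countably many open balls $B'\subset\subset D$. For one of them take $\eta\in C_c^\infty(D)$ with $\eta=1$ on $B'$, and set $F'=\eta F\in W^{1,1}(\mathbb R^n)$, extended by $0$. Let $M$ denote the Hardy--Littlewood maximal function. The standard pointwise estimate
\[
|F'(x)-F'(y)|\le C|x-y|\bigl(M|DF'|(x)+M|DF'|(y)\bigr)
\]
holds at Lebesgue points of $F'$, hence for all $x,y$, since $F'$ is continuous. The sets $\{x\in B':M|DF'|(x)\le j\}$, $j\in\mathbb N$, are Borel because $M|DF'|$ is lower semicontinuous; they cover $B'$ up to a null set because $M|DF'|<\infty$ a.e.; and $F=F'$ is Lipschitz on each of them. Let $L$ be a Lipschitz extension to $\mathbb R^n$ of the restriction of $F$ to such a set. The function $F-L\in W^{1,1}(B')$ vanishes on this set, so $D(F-L)=0$ a.e.\ there. Collecting these sets over all balls, and enclosing the remaining null set in a Borel null set, proves the claim.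

By the area formula for $L_j$, every Borel set $E\subset A_j$ satisfies
\[
\int_E|JF|\,dx=\int_{\mathbb R^n}\#\bigl(E\cap F^{-1}(z)\bigr)\,dz .
\]
For (i), enlarge $Z$ to a Borel null set and take $E=A_j\cap F^{-1}(Z)$: the integrand on the right vanishes off $Z$, so $JF=0$ a.e.\ on $E$. For (ii), take $E=A_j\cap B$: then $|F(A_j\cap B)|\le\int_{A_j\cap B}|JF|\,dx=0$. In both cases take the union over $j$.
\end{proof}

\paragraph{Null faces.}
If $|\Phi(\partial Q)|=0$ for a box $Q$, then by Lemma~\ref{lem:lusin}(i) nothing is lost in testing only off $\Phi(\partial Q)$. A face of $Q$ whose normal direction lies in $I^c$ meets a slice $\{x_I=b\}$ in dimension at most $k-1$, and $W^{1,k}$ regularity in dimension $k-1$ is supercritical. This makes the image null.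

\begin{lemma}\label{lem:faces}
For each $i\in\{1,\dots,n\}$ and a.e.\ $c\in\mathbb R$, $|\Phi(\Omega\cap\{x_i=c\})|=0$.
\end{lemma}

\begin{proof}
If $i\in I$, the image lies in a hyperplane. Let $i\in I^c$. The set $E_c=\Phi(\Omega\cap\{x_i=c\})$ is $\sigma$-compact, hence Borel. Its slice over $b\in\mathbb R^m$ (the value of $x_I$) is $f_J(\Omega_{b,c})\subset\mathbb R^k$, where
\[
\Omega_{b,c}=\Omega\cap\{x_I=b,\ x_i=c\}
\]
is an open subset of a $(k-1)$-dimensional affine space. It suffices to show that
\begin{equation}\label{eq:slices}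
\mathcal L^k\bigl(f_J(\Omega_{b,c})\bigr)=0\quad\text{for a.e. }(b,c)\in\mathbb R^{m+1}.
\end{equation}
Then, for a.e.\ $c$, almost every slice of $E_c$ is null, and $|E_c|=0$ by Fubini's theorem.

If $k=1$, then $\Omega_{b,c}$ has at most one point and \eqref{eq:slices} is trivial. Let $k\ge2$. Cover $\Omega$ by the interiors of closed cubes $K_1,K_2,\dots\subset\Omega$. For each $j$, $\int_{K_j}|Df_\varepsilon-Df|^k\,dx\to0$ as $\varepsilon\to0$, so we can choose $\varepsilon_l\to0$ with $\int_{K_j}|Df_{\varepsilon_l}-Df|^k\,dx\le2^{-l}$ for $j\le l$. For every $j$ the sum over $l\ge j$ of these integrals is finite. Hence, by Fubini's theorem, for a.e.\ $(b,c)$ and all $j$, $|Df|^k$ is integrable on $K_j\cap\Omega_{b,c}$ and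
\[
\int_{K_j\cap\Omega_{b,c}}|Df_{\varepsilon_l}-Df|^k\,d\mathcal L^{k-1}\to0\qquad(l\to\infty).
\]
Since also $f_{\varepsilon_l}\to f$ locally uniformly, for such $(b,c)$ the continuous map $u=f_J|_{\Omega_{b,c}}$ is in $W^{1,k}_{\mathrm{loc}}(\Omega_{b,c})$. The exponent $k$ exceeds the dimension $k-1$, so Morrey's inequality on a closed cube $\kappa\subset\Omega_{b,c}$ of side $r$ gives
\[
(\operatorname{diam}u(\kappa))^k\le C\,r^{k-(k-1)}\int_\kappa|Du|^k\,d\mathcal L^{k-1}=C\,r\int_\kappa|Du|^k\,d\mathcal L^{k-1}.
\]
Subdivide a fixed closed cube $\kappa_0\subset\Omega_{b,c}$ into cubes $\kappa$ of side $r$ and add up: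
\[
\mathcal L^k(u(\kappa_0))\le C\sum_\kappa(\operatorname{diam}u(\kappa))^k\le C\,r\int_{\kappa_0}|Du|^k\,d\mathcal L^{k-1}\to0\qquad(r\to0).
\]
Countably many cubes $\kappa_0$ cover $\Omega_{b,c}$, which proves \eqref{eq:slices}.
\end{proof}

For fixed $I,J$, call an open box $Q=\prod_i(a_i,b_i)$ with $\overline Q\subset\Omega$ \emph{good} if $|\Phi(\Omega\cap\{x_i=c\})|=0$ for $c\in\{a_i,b_i\}$, $i=1,\dots,n$. Then $|\Phi(\partial Q)|=0$. By Lemma~\ref{lem:faces} only null sets of values $a_i,b_i$ are forbidden. Hence, for every box $Q_0$ with $\overline{Q_0}\subset\Omega$, the good boxes contained in $Q_0$, together with $\emptyset$, are closed under intersection and generate the Borel $\sigma$-algebra of $Q_0$, and $Q_0$ is the union of an increasing sequence of good boxes.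

\section{The minor identity and the drop of rank}\label{sec:identity}

To prove the minor identity, we first compare the degrees of $\Phi$ on $Q$ and of $\Psi$ on $f(Q)$. The degree formula then turns this into an equality of integrals on good boxes, and the equality extends to Borel sets.

\begin{proof}[Proof of Theorem~\ref{thm:local}(1)]
\emph{Step 1: degrees.} Let $Q$ be a box with $\overline Q\subset\Omega$. The set $f(Q)$ is open and connected, and $\overline{f(Q)}=f(\overline Q)$, so $\partial f(Q)=f(\partial Q)$. Moreover $f(Q)=f(\overline Q)\setminus f(\partial Q)$ is relatively closed in $\mathbb R^n\setminus f(\partial Q)$. Hence $f(Q)$ is a bounded component of $\mathbb R^n\setminus f(\partial Q)$. Points of any other component have no preimage in $\overline Q$, so $\deg(f,Q,\cdot)=0$ there. For continuous $G:\mathbb R^n\to\mathbb R^n$, property (D4) therefore reduces to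
\begin{equation}\label{eq:mult}
\deg(G\circ f,Q,z)=\deg(f,Q,f(Q))\,\deg(G,f(Q),z)\qquad\bigl(z\notin G(f(\partial Q))\bigr).
\end{equation}
If $G$ is a Tietze extension of $g|_{f(\overline Q)}$ and $z\in Q$, the left side is $\deg(\mathrm{id},Q,z)=1$. So the integer $\deg(f,Q,f(Q))$ is $1$ or $-1$. If $Q\subset Q_0$, then no point of $f(Q)$ lies in $f(\overline{Q_0}\setminus Q)$, and (D2) shows that the value for $Q$ is the value $s$ for $Q_0$.

\emph{Step 2: good boxes.} Let $Q\subset Q_0$ be good boxes and $Z=\Phi(\partial Q)=\Psi(\partial f(Q))$, a compact null set. With $G$ a Tietze extension of $\Psi|_{f(\overline Q)}$, \eqref{eq:mult} gives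
\[
\deg(\Phi,Q,z)=s\deg(\Psi,f(Q),z)\qquad(z\notin Z).
\]
Apply Lemma~\ref{lem:degree} to $\Phi$ on $Q$ and to $\Psi$ on $f(Q)\subset\subset f(\Omega)$. For all $h\in C_c(\mathbb R^n\setminus Z)$,
\[
\int_Qh(\Phi)\,J\Phi\,dx=s\int_{f(Q)}h(\Psi)\,J\Psi\,dy .
\]
Insert functions $h_j\in C_c(\mathbb R^n\setminus Z)$ with $0\le h_j\le1$ and $h_j\to1$ pointwise on $\mathbb R^n\setminus Z$. Since $J\Phi\in L^1(Q)$ and $J\Psi\in L^1(f(Q))$, dominated convergence yields
\[
\int_{Q\setminus\Phi^{-1}(Z)}J\Phi\,dx=s\int_{f(Q)\setminus\Psi^{-1}(Z)}J\Psi\,dy .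
\]
As $|Z|=0$, Lemma~\ref{lem:lusin}(i) for $\Phi$ and for $\Psi$ shows that the omitted sets contribute nothing:
\[
\int_QJ\Phi\,dx=s\int_{f(Q)}J\Psi\,dy .
\]

\emph{Step 3: Borel sets.} Let $Q_0$ be good. The set functions $A\mapsto\int_AJ\Phi\,dx$ and $A\mapsto s\int_{f(A)}J\Psi\,dy$ are finite signed measures on the Borel sets of $Q_0$; for the second, note that $f$ is injective and maps Borel sets to Borel sets, being a homeomorphism. By Step 2 they agree on the good boxes in $Q_0$, including $Q_0$ itself, which together with $\emptyset$ form a $\pi$-system generating the Borel sets. By the $\pi$--$\lambda$ theorem they coincide.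

\emph{Step 4: general boxes.} If $Q_0$ is any box with $\overline{Q_0}\subset\Omega$, let $Q_l\uparrow Q_0$ be good boxes. By Step 1 they have the same sign $s$ as $Q_0$. Apply Step 3, with $Q_l$ in place of $Q_0$, to $A\cap Q_l$ and let $l\to\infty$; the integrals converge since $J\Phi$ and $J\Psi$ are integrable on the compact sets $\overline{Q_0}$ and $f(\overline{Q_0})$.
\end{proof}

In Step 2 the measure of $\partial f(Q)$ plays no role. Only the image of this set under $\Psi$ matters, and the image is the null set $\Phi(\partial Q)$.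

\begin{proof}[Proof of Theorem~\ref{thm:local}(2)]
Let $Q_0$ be a box with $\overline{Q_0}\subset\Omega$, and let $B=Q_0\cap\{Jf=0\}$. Lemma~\ref{lem:lusin}(ii) with $F=f$ gives a Borel null set $N$ with $|f(B\setminus N)|=0$. For every Borel set $A\subset B$, part (1) applied to $A\setminus N$ yields
\[
\int_AJ\Phi\,dx=\int_{A\setminus N}J\Phi\,dx=s\int_{f(A\setminus N)}J\Psi\,dy=0 .
\]
Hence $J\Phi=0$ a.e.\ on $B$. Countably many boxes $Q_0$ cover $\Omega$, and by \eqref{eq:minors} all $k\times k$ minors of $Df$ are obtained by varying $I,J$. So they all vanish a.e.\ on $\{Jf=0\}$, that is, $\operatorname{rank}Df\le k-1$ a.e.\ there.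

For $g$, let $B=f(Q_0)\cap\{Jg=0\}$ and let $N$ be a Borel null set with $|g(B\setminus N)|=0$, given by Lemma~\ref{lem:lusin}(ii) with $F=g$. For Borel $A\subset B$, part (1) applied to the set $g(A\setminus N)\subset Q_0$ gives
\[
\int_AJ\Psi\,dy=\int_{A\setminus N}J\Psi\,dy=s\int_{g(A\setminus N)}J\Phi\,dx=0 .
\]
Since countably many sets $f(Q_0)$ cover $f(\Omega)$, all $m\times m$ minors of $Dg$ vanish a.e.\ on $\{Jg=0\}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\emph{Choice of $k$ and $m$.} Let $p,q\ge1$ with $\lfloor p\rfloor+\lfloor q\rfloor\ge n$. Put $k=\min\{\lfloor p\rfloor,n-1\}$ and $m=n-k$. Then $1\le k\le p$ and $m\ge1$. If $k=\lfloor p\rfloor$, then $m=n-\lfloor p\rfloor\le\lfloor q\rfloor\le q$; otherwise $k=n-1$ and $m=1\le q$.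

\emph{A map with zero Jacobian and degree one.} Suppose that $f$ satisfies \eqref{eq:problem}. Then $f\in W^{1,k}_{\mathrm{loc}}(\Omega)$ and $g\in W^{1,m}_{\mathrm{loc}}(f(\Omega))$. Take $I=\{1,\dots,m\}$ and $J=\{m+1,\dots,n\}$, so that
\[
\Phi(x)=(x_1,\dots,x_m,f_{m+1}(x),\dots,f_n(x)).
\]
Since $Jf=0$ a.e., Theorem~\ref{thm:local}(2) gives $J\Phi=0$ a.e.\ in $\Omega$. On the other hand, because $I$ and $J$ are complementary and $f|_{\partial\Omega}=\mathrm{id}$, the map $\Phi$ extends continuously to $\overline\Omega$ with $\Phi=\mathrm{id}$ on $\partial\Omega$, so $\deg(\Phi,\Omega,\cdot)=1$ on $\Omega$. These two facts are incompatible, as follows.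

Choose $h\in C_c(\Omega)$ with $h\ge0$ and $h\not\equiv0$, and let $C=\operatorname{supp}h\subset\Omega$. The set $\{x\in\overline\Omega:\Phi(x)\in C\}$ is compact. It does not meet $\partial\Omega$, since $\Phi=\mathrm{id}$ there and $C\cap\partial\Omega=\emptyset$. Choose a nonempty open set $U\subset\subset\Omega$ containing it; then $C\cap\Phi(\overline\Omega\setminus U)=\emptyset$, and in particular $C\cap\Phi(\partial U)=\emptyset$. For $z\in C$, by (D2) and (D1),
\[
\deg(\Phi,U,z)=\deg(\Phi,\Omega,z)=\deg(\mathrm{id},\Omega,z)=1 .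
\]
By Lemma~\ref{lem:degree},
\[
0<\int h(z)\,dz=\int h(z)\deg(\Phi,U,z)\,dz=\int_Uh(\Phi)\,J\Phi\,dx=0,
\]
a contradiction. \qed

\section{Nondegeneracy without a boundary condition}\label{sec:local}

It remains to prove Theorem~\ref{thm:local}(3). By part (2), if $Jf=0$ a.e.\ on an open set, all $k\times k$ minors of $Df$ vanish a.e.\ there. We have to see that a homeomorphism in $W^{1,k}_{\mathrm{loc}}$ cannot do this. For $k=1$ this is clear: $Df=0$ a.e.\ would make $f$ locally constant. For larger $k$ we need a topological quantity that is computed from $k\times k$ minors and is nonzero for every homeomorphism. The boundary values that forced degree one in Section~\ref{sec:main} are not available. Instead we use the homology class of a small $k$-sphere in a tubular neighborhood: a homeomorphism preserves its nontriviality, and de Rham's theorem detects the class by integrating a closed $k$-form, whose pullback involves exactly the $k\times k$ minors. A single sphere is a null set, so we average over a family of spheres filling an open set.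

\begin{lemma}\label{lem:rank}
Let $1\le k\le n-1$ and let $f:\Omega\to f(\Omega)\subset\mathbb R^n$ be a homeomorphism in $W^{1,k}_{\mathrm{loc}}(\Omega)$. Then in every nonempty open $G\subset\Omega$, $\operatorname{rank}Df\ge k$ on a set of positive measure.
\end{lemma}

\begin{proof}
Suppose that all $k\times k$ minors of $Df$ vanish a.e.\ in $G$. Let $B_\rho\subset\mathbb R^{n-k}$ be the open ball of radius $\rho$ about $0$. For $x_0\in G$ and small $r>0$, the map
\[
\iota(\theta,v)=x_0+r\bigl((1+\tfrac{v_1}{2})\theta,\,v_2,\dots,v_{n-k}\bigr)\in\mathbb R^{k+1}\times\mathbb R^{n-k-1}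
\]
is a diffeomorphism of $S^k\times B_1$ onto an open set $W$ with $\overline W\subset G$. This is the place where $k\le n-1$ is used. Put $S_v=\iota(S^k\times\{v\})$, oriented by $S^k$. The class $[S_v]\in H_k(W;\mathbb R)\cong\mathbb R$ does not depend on $v$ and is a generator. Since $f:W\to f(W)$ is a homeomorphism onto an open set, $f_*[S_v]$ generates $H_k(f(W);\mathbb R)\cong\mathbb R$. By de Rham's theorem there is a smooth closed $k$-form $\tau=\sum_J\tau_J\,dy_J$ on $f(W)$ whose integral over this class is $1$.

Let $W'=\iota(S^k\times\overline{B_{1/2}})$, a compact subset of $W$. For small $\varepsilon$,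
\[
\sup_{W'}|f_\varepsilon-f|<\tfrac12\operatorname{dist}\bigl(f(W'),\mathbb R^n\setminus f(W)\bigr).
\]
For such $\varepsilon$ and $|v|\le\frac12$ the straight-line homotopy from $f|_{S_v}$ to $f_\varepsilon|_{S_v}$ stays in $f(W)$. So the smooth map $f_\varepsilon|_{S_v}$ represents the class $f_*[S_v]$, and $\int_{S_v}f_\varepsilon^*\tau=1$. On $W'$,
\[
f_\varepsilon^*\tau=\sum_{J,K}(\tau_J\circ f_\varepsilon)\det\frac{\partial(f_\varepsilon)_J}{\partial x_K}\,dx_K ,
\]
where $J,K$ run over the $k$-element subsets of $\{1,\dots,n\}$. For fixed $v$, the pullback of $dx_K$ under $\iota(\cdot,v)$ is $a_K(\theta,v)\,d\sigma(\theta)$, where $d\sigma$ is the volume form of $S^k$ and $a_K$ is smooth on $S^k\times B_1$. Integrating in $v$ and changing variables by $\iota$, we get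
\begin{align*}
|B_{1/2}|&=\int_{B_{1/2}}\int_{S_v}f_\varepsilon^*\tau\,dv\\
&=\int_{W'}\sum_{J,K}(\tau_J\circ f_\varepsilon)\det\frac{\partial(f_\varepsilon)_J}{\partial x_K}\,w_K\,dx ,
\end{align*}
where $|B_{1/2}|$ is the $(n-k)$-dimensional measure, and $w_K=(a_K/\delta)\circ\iota^{-1}$ with $\delta>0$ the volume density of $\iota$ with respect to $d\sigma\,dv$; it is bounded on $W'$ and independent of $\varepsilon$. Let $\varepsilon\to0$. The sets $f_\varepsilon(W')$ stay in a fixed compact subset of $f(W)$, so $\tau_J\circ f_\varepsilon\to\tau_J\circ f$ uniformly on $W'$. As in the proof of Lemma~\ref{lem:degree}, the $k\times k$ minors of $Df_\varepsilon$ converge in $L^1(W')$ to those of $Df$, which vanish a.e. Hence $|B_{1/2}|=0$, a contradiction.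
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}(3)]
If $Jf=0$ a.e.\ on a nonempty open $G\subset\Omega$, then $\operatorname{rank}Df\le k-1$ a.e.\ on $G$ by part (2), which contradicts Lemma~\ref{lem:rank}. If $Jg=0$ a.e.\ on a nonempty open $G\subset f(\Omega)$, then $\operatorname{rank}Dg\le m-1$ a.e.\ on $G$ by part (2). This contradicts Lemma~\ref{lem:rank} for the homeomorphism $g\in W^{1,m}_{\mathrm{loc}}(f(\Omega))$, where $1\le m\le n-1$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Oliva}
Marcos Oliva, \emph{Bi-Sobolev homeomorphisms $f$ with $Df$ and $Df^{-1}$ of low rank using laminates}, Calc. Var. PDE \textbf{55} (2016); arXiv:1607.02972 (2016).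
\end{thebibliography}

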